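# Normal weighted composition operators with a linear fractional symbol

## Hardy space, weighted composition operators, linear fractional maps

Throughout, $\mathbb D$ is the open unit disk and $\partial\mathbb D$ the unit circle.

**Definition 1 (Hardy space).** $H^2(\mathbb D)$ is the space of holomorphic functions $f$ on $\mathbb D$ with
$$\|f\|^2=\sup_{0<r<1}\frac1{2\pi}\int_0^{2\pi}|f(re^{i\theta})|^2\,d\theta<\infty .$$
For $w\in\mathbb D$ the reproducing kernel at $w$ is $K_w(z)=\dfrac{1}{1-\overline wz}$.

We use the following textbook facts. If $f=\sum a_nz^n$, then $\|f\|^2=\sum|a_n|^2$; in particular $\langle f,z\rangle=f'(0)$. Every $f\in H^2(\mathbb D)$ has nontangential boundary values almost everywhere on $\partial\mathbb D$, and $\langle f,g\rangle=\frac1{2\pi}\int_0^{2\pi}f\overline g\,d\theta$, computed with them. The kernels satisfy $\langle f,K_w\rangle=f(w)$. Hence a function orthogonal to all kernels vanishes identically, so the kernels span a dense subspace.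

*Example.* We have $K_w=\sum\overline w^{\,n}z^n$, so $\|K_w\|^2=1/(1-|w|^2)$. The function $1/(1-z)$, which one would like to call $K_1$, has all Taylor coefficients equal to $1$ and is not in $H^2(\mathbb D)$. This small remark will matter later.

**Definition 2 (weighted composition operator).** Let $\psi$ be holomorphic on $\mathbb D$, not identically zero, and let $\varphi$ be a holomorphic self-map of $\mathbb D$. Then
$$W_{\psi,\varphi}f=\psi\cdot(f\circ\varphi),\qquad f\in H^2(\mathbb D).$$
We call $\psi$ the weight and $\varphi$ the composition symbol, and we assume that $W_{\psi,\varphi}$ is bounded on $H^2(\mathbb D)$. When $\psi\equiv1$ we write $C_\varphi$.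

*Example.* Littlewood's subordination theorem says that $C_\varphi$ is bounded for every holomorphic self-map $\varphi$. So $W_{\psi,\varphi}$ is bounded whenever $\psi$ is a bounded function. For instance $\psi(z)=\frac1{3-z}$, $\varphi(z)=\frac{1+z}{3-z}$ gives a bounded operator: if $z\in\mathbb D$, then $|1+z|<2<|3-z|$.

The adjoint acts simply on kernels:
$$W_{\psi,\varphi}^*K_w=\overline{\psi(w)}\,K_{\varphi(w)}, \tag{1}$$
because $\langle f,W_{\psi,\varphi}^*K_w\rangle=\langle W_{\psi,\varphi}f,K_w\rangle=\psi(w)f(\varphi(w))$ for every $f$. The computation uses only the reproducing property, so (1) holds in any reproducing kernel space.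

**Definition 3 (normal operator).** A bounded operator $T$ is normal if $TT^*=T^*T$.

If $T$ is normal, then so is $T-\mu$ for each $\mu\in\mathbb C$, and $\|(T-\mu)f\|=\|(T^*-\overline\mu)f\|$ for every $f$. Hence $\ker(T-\mu)=\ker(T^*-\overline\mu)$. Normality is preserved under unitary equivalence.

*Example.* Let $0<|\delta|\le1$ and $\varphi(z)=\delta z$. Then $C_\varphi z^n=\delta^nz^n$, so $C_\varphi$ is diagonal in the orthonormal basis $(z^n)$ and therefore normal. In contrast, $\varphi(z)=\frac{z+1}2$ gives a non-normal $C_\varphi$: here $\|C_\varphi1\|=1$, while (1) with $w=0$ gives $C_\varphi^*1=C_\varphi^*K_0=K_{1/2}$, of norm $2/\sqrt3$. A normal operator would give equal norms.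

**Definition 4 (linear fractional map).** A linear fractional map is a function $z\mapsto\frac{az+b}{cz+d}$ with $a,b,c,d\in\mathbb C$, $ad-bc\ne0$. For $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ we write it $\varphi_M$. A composition symbol that is linear fractional is required to map $\mathbb D$ into itself. For a weight, "linear fractional" also includes the nonzero constants.

The matrix $M$ is determined by $\varphi_M$ up to a scalar factor, so the pair $(c,d)$ is too, and $\varphi_N\circ\varphi_M=\varphi_{NM}$. If $\varphi_M(\mathbb D)\subset\mathbb D$, then $\varphi_M$ is bounded on $\mathbb D$ and so has no pole in $\overline{\mathbb D}$. Thus $cz+d\neq0$ on $\overline{\mathbb D}$, and $\varphi_M$ maps $\overline{\mathbb D}$ continuously into itself. By Brouwer's theorem it has a fixed point in $\overline{\mathbb D}$.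

*Example.* For $p\in\mathbb D$ put $\alpha_p(z)=\frac{p-z}{1-\overline pz}$. This is an automorphism of $\mathbb D$ with $\alpha_p\circ\alpha_p=\mathrm{id}$ that exchanges $0$ and $p$. The map $\alpha_p\circ(\delta\alpha_p)$, that is, $z\mapsto\alpha_p(\delta\alpha_p(z))$, is the map $z\mapsto\delta z$ moved so that its fixed point is $p$.

**Definition 5 (parabolic, hyperbolic).** A linear fractional self-map of $\mathbb D$ is parabolic if its only fixed point in the Riemann sphere is a single point of $\partial\mathbb D$. If it has no fixed point in $\mathbb D$ and has two distinct fixed points in the Riemann sphere, we call it hyperbolic.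

*Example.* For $\varphi(z)=\frac{1+z}{3-z}$ the equation $\varphi(z)=z$ reads $(z-1)^2=0$, so $\varphi$ is parabolic. The map $\varphi(z)=\frac{z+1}2$ fixes $1$ and $\infty$ and is a hyperbolic non-automorphism. The map $\varphi(z)=\frac{3z+1}{z+3}$ fixes $\pm1$ and is a hyperbolic automorphism.

## What normality says about the weight

The following problem comes from Cao Jiang, Shi-An Han and Ze-Hua Zhou, "A note on the complex symmetric weighted composition operators over Hardy space", arXiv:1804.00296 (2018): *for a normal weighted composition operator $W_{\psi,\varphi}$ with $\varphi$ a linear fractional map, must $\psi$ be also linear fractional?* In plain words: we prescribe the shape of $\varphi$ only and let $\psi$ be any weight that keeps the operator bounded. Does the single equation $WW^*=W^*W$ force the shape of $\psi$?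

The answer is yes, and the weight is explicit. Let $\varphi(z)=\frac{az+b}{cz+d}$, $ad-bc\ne0$, $\varphi(\mathbb D)\subset\mathbb D$.

**Theorem 1.** If $W_{\psi,\varphi}$ is bounded and normal on $H^2(\mathbb D)$, then $\psi(z)=\kappa/(cz+d)$ with $\kappa\in\mathbb C\setminus\{0\}$. In particular $\psi$ is linear fractional (a nonzero constant if $c=0$).

**Theorem 2.** $W_{\psi,\varphi}$ is bounded and normal if and only if
$$\psi=\frac{\kappa}{cz+d}\ (\kappa\ne0),\qquad |b|=|c|,\qquad b\,\overline{(a-d)}+\overline c\,(a-d)=0. \tag{2}$$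

**Theorem 3.** For a linear fractional self-map $\varphi$ of $\mathbb D$, some $\psi\not\equiv0$ makes $W_{\psi,\varphi}$ normal if and only if one of the following holds:

1. $\varphi=\alpha_p\circ(\delta\alpha_p)$ for some $p\in\mathbb D$, $0<|\delta|\le1$;
2. $\varphi$ is an automorphism with no fixed point in $\mathbb D$;
3. $\varphi$ is parabolic.

In particular, no normal $W_{\psi,\varphi}$ exists when $\varphi$ is a hyperbolic non-automorphism without fixed point in $\mathbb D$.

Let us do the simplest symbols by hand. Suppose $\varphi(0)=0$ and $W=W_{\psi,\varphi}$ is normal. By (1), $W^*1=W^*K_0=\overline{\psi(0)}K_0=\overline{\psi(0)}\,1$, so the constant function $1$ is an eigenvector of $W^*$. By normality it is an eigenvector of $W$ with eigenvalue $\psi(0)$. But $W1=\psi$. So $\psi=\psi(0)$ is constant. For $\varphi(z)=\delta z$, including the identity map, this is the claim of Theorem 1, since there $c=0$.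

By Brouwer, exactly one of two cases occurs. In Case 1, $\varphi$ has a fixed point $p\in\mathbb D$. In Case 2, $\varphi$ has no fixed point in $\mathbb D$, but it has one, $\omega$, on $\partial\mathbb D$. The computation just made is Case 1 with $p=0$.

## A fixed point inside the disk: the kernel is an eigenvector

Here we prove Theorem 1 in Case 1. Let $W=W_{\psi,\varphi}$ be normal and $\varphi(p)=p\in\mathbb D$.

**Step 1: express $\psi$ through $\varphi$.** By (1), $W^*K_p=\overline{\psi(p)}K_p$. By normality $WK_p=\psi(p)K_p$, that is, $\psi\cdot(K_p\circ\varphi)=\psi(p)K_p$. The function $K_p\circ\varphi$ has no zeros, so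
$$\psi=\psi(p)\frac{K_p}{K_p\circ\varphi},\qquad Wf=\psi(p)\,K_p\cdot\Big(\frac f{K_p}\Big)\circ\varphi . \tag{3}$$
Since $\psi\not\equiv0$, we have $\psi(p)\ne0$.

Formula (3) determines $\psi$ but involves a general $\varphi$ fixing $p$. The remaining steps find out which $\varphi$ are possible and then simplify (3).

**Step 2: move $p$ to $0$ by a unitary operator.** Let
$$k_p(z)=\frac{\sqrt{1-|p|^2}}{1-\overline pz},\qquad Uf=k_p\cdot(f\circ\alpha_p).$$
The operator $U$ maps $H^2(\mathbb D)$ into itself, because $k_p$ is bounded and $C_{\alpha_p}$ is bounded. We compute $\alpha_p'(z)=\frac{-(1-\overline pz)+\overline p(p-z)}{(1-\overline pz)^2}=-\frac{1-|p|^2}{(1-\overline pz)^2}$, so $|k_p|^2=|\alpha_p'|$ on $\partial\mathbb D$. The change of variables $e^{i\theta}\mapsto\alpha_p(e^{i\theta})$ in the boundary integral gives $\|Uf\|=\|f\|$. Next,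
$$1-\overline p\,\alpha_p(z)=\frac{1-\overline pz-|p|^2+\overline pz}{1-\overline pz}=\frac{1-|p|^2}{1-\overline pz}, \tag{4}$$
so $k_p\circ\alpha_p=\frac{1-\overline pz}{\sqrt{1-|p|^2}}=1/k_p$. Hence $U^2f=k_p\cdot(k_p\circ\alpha_p)\cdot f\circ\alpha_p\circ\alpha_p=f$. So $U$ is an isometry with $U^2=I$; it is onto, hence unitary, and $U^{-1}=U$.

**Step 3: the conjugated operator has no weight.** Since $k_p$ is a constant multiple of $K_p$, the second part of (3) holds with $k_p$ in place of $K_p$. Apply it to $Uf=k_p\cdot(f\circ\alpha_p)$: we get $WUf=\psi(p)\,k_p\cdot f\circ\alpha_p\circ\varphi$. Now apply $U$, and put $\tau=\alpha_p\circ\varphi\circ\alpha_p$: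
$$UWUf=\psi(p)\,k_p\cdot(k_p\circ\alpha_p)\cdot f\circ\alpha_p\circ\varphi\circ\alpha_p=\psi(p)\,f\circ\tau .$$
So $C_\tau$ is bounded and normal, and $\tau(0)=\alpha_p(\varphi(p))=\alpha_p(p)=0$.

**Step 4: $\tau$ is multiplication by a constant.** We use a second eigenvector, the function $z$. For every $f$,
$$\langle f,C_\tau^*z\rangle=\langle f\circ\tau,z\rangle=(f\circ\tau)'(0)=\tau'(0)f'(0)=\langle f,\overline{\tau'(0)}\,z\rangle,$$
so $C_\tau^*z=\overline{\tau'(0)}\,z$. By normality $C_\tau z=\tau'(0)z$. But $C_\tau z=\tau$. Hence $\tau(z)=\delta z$ with $\delta=\tau'(0)$. As $\tau$ is a nonconstant self-map of $\mathbb D$, $0<|\delta|\le1$.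

**Step 5: compare $\psi$ with the denominator of $\varphi$.** From $\varphi=\alpha_p\circ\tau\circ\alpha_p$,
$$\varphi(z)=\alpha_p(\delta\alpha_p(z))=\frac{p(1-\overline pz)-\delta(p-z)}{(1-\overline pz)-\overline p\delta(p-z)} . \tag{5}$$
This is a representation of $\varphi$ by a matrix (of determinant $\delta(1-|p|^2)^2\neq0$), so its denominator is a nonzero multiple of $cz+d$. On the other hand, (3) and then (4), with $\delta\alpha_p(z)$ in place of $z$, give
$$\psi(z)=\psi(p)\frac{1-\overline p\,\alpha_p(\delta\alpha_p(z))}{1-\overline pz}=\frac{\psi(p)(1-|p|^2)}{(1-\overline pz)(1-\overline p\delta\alpha_p(z))}=\frac{\psi(p)(1-|p|^2)}{(1-\overline pz)-\overline p\delta(p-z)} .$$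
The two denominators coincide. So $\psi$ is a nonzero constant times $1/(cz+d)$, and Theorem 1 holds in Case 1.

*Example.* For $p=\frac12$, $\delta=-1$, formula (5) gives $\varphi(z)=\frac{4-5z}{5-4z}$, and indeed $\varphi(\frac12)=\frac{3/2}{3}=\frac12$. The weights are the functions $\kappa/(5-4z)$.

## A boundary fixed point: the eigenvector leaves the space

Now suppose $\varphi$ fixes $1\in\partial\mathbb D$ and has no fixed point in $\mathbb D$. The sensible first attempt is to repeat Step 1 with $p=1$. It breaks at its first line, because $K_1=1/(1-z)$ is not in $H^2(\mathbb D)$: there is no eigenvector of $W^*$ to start from.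

One may still ask what (3) would say formally. It would read
$$\psi(z)=\text{const}\cdot\frac{1-\varphi(z)}{1-z}. \tag{6}$$
Try this on $\varphi(z)=\frac{z+1}2$. Then $\frac{1-\varphi(z)}{1-z}=\frac12$, so (6) proposes a constant weight. But we saw in the example after Definition 3 that $C_\varphi$ is not normal for this $\varphi$. So the formal argument cannot be repaired into a proof by itself: it proposes a weight even for a symbol for which, by Theorem 3, no normal operator exists. A proof has to tell the symbol $\frac{z+1}2$ from the symbol $\frac{1+z}{3-z}$.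

The way past this point is to stop looking for an eigenvector and to test normality on *all pairs* of kernels. Normality says that
$$\langle Wk_u,Wk_v\rangle=\langle W^*k_u,W^*k_v\rangle$$
for all $u,v$. By (1) the right side contains the product $\overline{\psi(u)}\psi(v)$, while the left side is an integral over the boundary in which $u$ and $v$ appear only in explicit denominators. In a half-plane with the fixed point at $\infty$ the map $\varphi$ becomes affine, and these denominators are linear in $v$ and $\overline u$. We can then read off what the integral formula says about $\psi$.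

## The half-plane model

**Step 6: rotate the fixed point to $1$.** Let $Rf(z)=f(\omega z)$, a unitary operator. Then $RWR^{-1}f(z)=\psi(\omega z)\,f(\overline\omega\varphi(\omega z))$. So conjugation by $R$ replaces $\psi,\varphi$ by $\psi(\omega z)$ and
$$\overline\omega\varphi(\omega z)=\frac{az+\overline\omega b}{c\omega z+d},$$
which fixes $1$ and still has no fixed point in $\mathbb D$. If we show that $\psi(\omega z)$ is a constant times $1/(c\omega z+d)$, then $\psi(z)$ is that constant times $1/(cz+d)$. So we may assume $\omega=1$.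

**Step 7: transport the space.** The purpose is to put the fixed point at $\infty$. Let $\Pi=\{\operatorname{Re}s>0\}$ and $\gamma(s)=\frac{s-1}{s+1}$, which maps $\Pi$ onto $\mathbb D$ and sends $\infty$ to $1$. For $f\in H^2(\mathbb D)$ put
$$F(s)=\frac{\sqrt2\,f(\gamma(s))}{1+s},\qquad s\in\Pi,$$
and let $H^2(\Pi)$ be the space of all such $F$, with the norm that makes $f\mapsto F$ unitary. The functions $F$ have nontangential boundary values a.e. on $i\mathbb R$. Since $\gamma'(s)=2/(s+1)^2$, we have $|\gamma'(iy)|=\frac2{1+y^2}$, so $|F(iy)|^2=|f(\gamma(iy))|^2|\gamma'(iy)|$ and the change of variables $e^{i\theta}=\gamma(iy)$ gives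
$$\|F\|^2=\frac1{2\pi}\int_{\mathbb R}|F(iy)|^2\,dy ,$$
with the corresponding formula for inner products. The kernel: $F(u)=\frac{\sqrt2}{1+u}\langle f,K_{\gamma(u)}\rangle$, so the reproducing kernel of $H^2(\Pi)$ at $u$ is the image of $\frac{\sqrt2}{1+\overline u}K_{\gamma(u)}$. Since
$$1-\overline{\gamma(u)}\gamma(v)=\frac{(\overline u+1)(v+1)-(\overline u-1)(v-1)}{(1+\overline u)(1+v)}=\frac{2(v+\overline u)}{(1+v)(1+\overline u)},$$
we get
$$k_u(v)=\frac{\sqrt2}{1+v}\cdot\frac{\sqrt2}{1+\overline u}\cdot\frac{(1+v)(1+\overline u)}{2(v+\overline u)}=\frac1{v+\overline u} . \tag{7}$$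

**Step 8: transport the symbol.** The map $\tilde\varphi=\gamma^{-1}\circ\varphi\circ\gamma$ is linear fractional, fixes $\infty$ and maps $\Pi$ into $\Pi$. So
$$\tilde\varphi(s)=\lambda s+B,\qquad\lambda\ne0 .$$
Put $s=re^{i\theta}$ with $|\theta|<\pi/2$ in $\operatorname{Re}\tilde\varphi(s)>0$, divide by $r$ and let $r\to\infty$: $\operatorname{Re}(\lambda e^{i\theta})\ge0$. Letting $\theta\to\pm\pi/2$ gives $\operatorname{Im}\lambda=0$; then $\theta=0$ gives $\lambda>0$. Letting $s\to0$ gives $\beta:=\operatorname{Re}B\ge0$. (So far we used only that $\varphi$ is a linear fractional self-map fixing $1$.) If $\lambda<1$ and $\beta>0$, then $B/(1-\lambda)\in\Pi$ would be fixed by $\tilde\varphi$, which is excluded in Case 2. So exactly one of the following holds: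

- (A) $\beta>0$ and $\lambda>1$;
- (B) $\beta=0$ or $\lambda=1$.

*Examples.* With $s=\frac{1+z}{1-z}$, the map $\varphi(z)=\frac{z+1}2$ gives $\tilde\varphi(s)=\frac{3+z}{1-z}=\frac{2(1+z)+(1-z)}{1-z}=2s+1$, which is in case (A). The map $\varphi(z)=\frac{1+z}{3-z}$ gives $\tilde\varphi(s)=\frac{(3-z)+(1+z)}{(3-z)-(1+z)}=\frac{2}{1-z}=s+1$, which is in case (B).

**Step 9: transport the operator.** The image of $Wf$ under $f\mapsto F$ is
$$\frac{\sqrt2}{1+s}\,\psi(\gamma(s))f\big(\gamma(\tilde\varphi(s))\big)=\psi(\gamma(s))\frac{1+\tilde\varphi(s)}{1+s}\,F(\tilde\varphi(s)).$$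
So $W$ becomes $\widetilde WF=\Psi\cdot(F\circ\tilde\varphi)$ with
$$\Psi(s)=\psi(\gamma(s))\,\frac{1+\lambda s+B}{1+s}\not\equiv0 . \tag{8}$$

**Step 10: boundary control of $\Psi$.** We need to know how large $\Psi$ can be on $i\mathbb R$. For $u\in\Pi$ the function
$$\widetilde Wk_u(s)=\frac{\Psi(s)}{\lambda s+B+\overline u}$$
is in $H^2(\Pi)$, so it has boundary values a.e. on $i\mathbb R$, and therefore so does $\Psi$. Its boundary function is square integrable, and $|\lambda iy+B+\overline u|^2\le C_u(1+y^2)$. Hence
$$\int_{\mathbb R}\frac{|\Psi(iy)|^2}{1+y^2}\,dy<\infty . \tag{9}$$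

## Normality tested on pairs of kernels

**Step 11: the basic identity.** Here we turn normality into an equation between holomorphic functions. By normality, (1) in $H^2(\Pi)$, and (7), for $u,v\in\Pi$,
$$\langle\widetilde Wk_u,\widetilde Wk_v\rangle=\langle\widetilde W^*k_u,\widetilde W^*k_v\rangle=\overline{\Psi(u)}\Psi(v)\,k_{\tilde\varphi(u)}(\tilde\varphi(v))=\frac{\overline{\Psi(u)}\Psi(v)}{\lambda(v+\overline u)+2\beta} . \tag{10}$$
The left side is
$$\frac1{2\pi}\int_{\mathbb R}\frac{|\Psi(iy)|^2\,dy}{(\lambda iy+B+\overline u)(-\lambda iy+\overline B+v)} .$$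
It depends on $v$ and $\overline u$ holomorphically. So we treat $x=v$ and $\xi=\overline u$ as independent variables. Put
$$\Omega=\{\operatorname{Re}s>-\beta\}\supset\Pi,\qquad\Psi^*(\xi)=\overline{\Psi(\overline\xi)},$$
$$L(x,\xi)=\frac1{2\pi}\int_{\mathbb R}\frac{|\Psi(iy)|^2\,dy}{(\lambda iy+B+\xi)(-\lambda iy+\overline B+x)},\qquad x,\xi\in\Omega .$$
The function $\Psi^*$ is holomorphic on $\Pi$, and $\overline{\Psi(u)}=\Psi^*(\xi)$ when $\xi=\overline u$. Thus (10) reads
$$\big(\lambda(x+\xi)+2\beta\big)\,L(x,\xi)=\Psi(x)\,\Psi^*(\xi),\qquad x,\xi\in\Pi . \tag{11}$$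

**Step 12: $L$ is holomorphic on the larger set $\Omega\times\Omega$.** Let $x$ range over a compact subset of $\Omega$. Let $m>0$ be the minimum of $\beta+\operatorname{Re}x$ there and $R$ the maximum of $|\overline B+x|$. Then $|-\lambda iy+\overline B+x|$ is at least $m$, and also at least $\lambda|y|-R$. For $|y|\ge y_0:=\max(1,2R/\lambda)$ the second bound is at least $\lambda|y|/2\ge\lambda(1+|y|)/4$; for $|y|\le y_0$ the first is at least $\frac m{1+y_0}(1+|y|)$. So there is $\epsilon>0$ with
$$|-\lambda iy+\overline B+x|\ge\epsilon(1+|y|),\qquad y\in\mathbb R, \tag{12}$$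
and the same argument applies to $\lambda iy+B+\xi$. Since $(1+|y|)^2\ge1+y^2$, the integrand of $L$ is dominated, locally uniformly in $(x,\xi)$, by a constant times $|\Psi(iy)|^2/(1+y^2)$, which is integrable by (9). By dominated convergence $L$ is continuous, and by Fubini and Morera it is holomorphic in each variable.

Everything now follows from (11). The left side has a zero factor on the set $\lambda(x+\xi)+2\beta=0$. This set does not meet $\Pi\times\Pi$, but it may meet $\Omega\times\Omega$.

## The case $\lambda>1$, $\beta>0$ cannot occur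

Suppose (A) holds.

**Step 13: extend (11) to $\Omega\times\Omega$.** Fix $\xi_0\in\Pi$ with $\Psi^*(\xi_0)\ne0$. The function
$$x\mapsto\frac{(\lambda(x+\xi_0)+2\beta)L(x,\xi_0)}{\Psi^*(\xi_0)}$$
is holomorphic on $\Omega$ and equals $\Psi$ on $\Pi$ by (11). So $\Psi$ extends holomorphically to $\Omega$. In the same way, fixing $x_0\in\Pi$ with $\Psi(x_0)\neq0$, $\Psi^*$ extends to $\Omega$. We keep the names for the extensions. For fixed $\xi\in\Pi$ both sides of (11) are holomorphic in $x\in\Omega$ and agree on $\Pi$, so they agree on $\Omega$. Then, for fixed $x\in\Omega$, the same argument in $\xi$ gives (11) on $\Omega\times\Omega$.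

**Step 14: use the zero of the factor.** For $x\in\mathbb C$ put $\xi=-\frac{2\beta}\lambda-x$, so that $\lambda(x+\xi)+2\beta=0$. Both $x$ and $\xi$ lie in $\Omega$ exactly when $x$ is in
$$S=\Big\{-\beta<\operatorname{Re}x<\beta-\frac{2\beta}\lambda\Big\},$$
and this strip is nonempty because $2\beta/\lambda<2\beta$. By (11),
$$\Psi(x)\,\Psi^*\Big(-\frac{2\beta}\lambda-x\Big)=0,\qquad x\in S .$$
A product of two holomorphic functions that vanishes on the connected open set $S$ has a factor that vanishes identically on $S$. By the identity theorem on the connected set $\Omega$, $\Psi\equiv0$ or $\Psi^*\equiv0$. Either one contradicts $\Psi\not\equiv0$. So (A) is impossible.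

*Example.* For $\varphi(z)=\frac{z+1}2$ we have $\lambda=2$, $\beta=1$, and $S=\{-1<\operatorname{Re}x<0\}$. This is how the argument rules out every weight for the symbol on which (6) went wrong.

If $\beta=0$ or $\lambda=1$, the two bounds defining $S$ coincide and $S$ is empty. So (B) needs a different use of (11).

## The case $\lambda=1$ or $\beta=0$: partial fractions

Suppose (B) holds. We show that $\Psi$ is constant. The special feature of (B) is that
$$\lambda(x+\xi)+2\beta=\lambda(x+\xi+2\beta), \tag{13}$$
and that $x+\xi+2\beta$ is precisely the sum of the two factors in the denominator of $L$: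
$$(\lambda iy+B+\xi)+(-\lambda iy+\overline B+x)=x+\xi+2\beta .$$

**Step 15: separate the variables.** By the identity $\frac{P+Q}{PQ}=\frac1P+\frac1Q$, for $x,\xi\in\Pi$,
$$(x+\xi+2\beta)L(x,\xi)=\frac1{2\pi}\int_{\mathbb R}|\Psi(iy)|^2\Big[\frac1{-\lambda iy+\overline B+x}+\frac1{\lambda iy+B+\xi}\Big]dy . \tag{14}$$
We want to split this into a function of $x$ plus a function of $\xi$. We cannot simply integrate term by term: each term decays only like $1/|y|$, while (9) asks for decay like $1/y^2$. (For $\Psi\equiv1$ the separate integrals already fail to converge absolutely.) So we subtract from the first term, and add to the second, a quantity that depends on neither $x$ nor $\xi$. With $t=\lambda y$ put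
$$A(x)=\frac1{2\pi}\int_{\mathbb R}|\Psi(iy)|^2\Big[\frac1{\overline B+x-it}-\frac{it}{1+t^2}\Big]dy,$$
$$A_1(\xi)=\frac1{2\pi}\int_{\mathbb R}|\Psi(iy)|^2\Big[\frac1{B+\xi+it}+\frac{it}{1+t^2}\Big]dy .$$
For $q\in\Pi$ we compute
$$\frac1{q-it}-\frac{it}{1+t^2}=\frac{1+t^2-iqt-t^2}{(q-it)(1+t^2)}=\frac{1-iqt}{(q-it)(1+t^2)},$$
$$\frac1{q+it}+\frac{it}{1+t^2}=\frac{1+t^2+iqt-t^2}{(q+it)(1+t^2)}=\frac{1+iqt}{(q+it)(1+t^2)} .$$
Use these with $q=\overline B+x$ and $q=B+\xi$, which lie in $\Pi$. We have $|1\mp iqt|\le(1+|q|)(1+|t|)$, and, as in (12), $|q\mp it|\ge\epsilon(1+|t|)$ for $q$ in a compact subset of $\Pi$. So both brackets are $O\big(\frac1{1+t^2}\big)$, locally uniformly in $x$ and $\xi$. Since $1+t^2\ge\min(1,\lambda^2)(1+y^2)$, (9) shows that the integrals converge, and as in Step 12 the functions $A$ and $A_1$ are holomorphic on $\Pi$. The added and subtracted terms cancel, so (14) says $(x+\xi+2\beta)L(x,\xi)=A(x)+A_1(\xi)$. With (11) and (13),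
$$\Psi(x)\,\Psi^*(\xi)=\lambda\big(A(x)+A_1(\xi)\big),\qquad x,\xi\in\Pi . \tag{15}$$

**Step 16: a product that is also a sum.** Differentiate (15) in $x$, then in $\xi$: the right side disappears, and $\Psi'(x)\,(\Psi^*)'(\xi)=0$ for all $x,\xi\in\Pi$. Since $(\Psi^*)'(\xi)=\overline{\Psi'(\overline\xi)}$, the choice $\xi=\overline x$ gives $|\Psi'(x)|^2=0$. So $\Psi\equiv C$, and $C\neq0$.

**Step 17: return to the disk.** By (8), $\psi(\gamma(s))=C\,\frac{1+s}{1+B+\lambda s}$. Substitute $s=\frac{1+z}{1-z}$, so that $1+s=\frac2{1-z}$: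
$$\psi(z)=\frac{2C}{(\lambda+B+1)+(\lambda-B-1)z},\qquad\varphi(z)=\frac{\lambda s+B-1}{\lambda s+B+1}=\frac{(\lambda+B-1)+(\lambda-B+1)z}{(\lambda+B+1)+(\lambda-B-1)z} . \tag{16}$$
The matrix of $\varphi$ read off here has determinant
$$\big[(\lambda+1)^2-B^2\big]-\big[(\lambda-1)^2-B^2\big]=4\lambda\ne0,$$
so its denominator is a nonzero multiple of $cz+d$. Hence $\psi$ is a nonzero constant times $1/(cz+d)$. Together with Case 1, this proves Theorem 1. $\blacksquare$

*Example.* For $\lambda=1$, $B=1$, (16) gives $\varphi(z)=\frac{1+z}{3-z}$, $\psi(z)=\frac{2C}{3-z}$. For $\lambda=2$, $B=0$ it gives $\varphi(z)=\frac{1+3z}{3+z}$, $\psi(z)=\frac{2C}{3+z}$. We check normality for both in the next section.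

## Normality as a commutation of two matrices

Theorem 1 leaves, up to a constant, one operator for each matrix. For an invertible matrix $N=\begin{pmatrix}a'&b'\\c'&d'\end{pmatrix}$ that induces a self-map $\varphi_N$ of $\mathbb D$, let
$$T_Nf=\frac{1}{c'z+d'}\;f\circ\varphi_N .$$
It is bounded, because $c'z+d'\ne0$ on $\overline{\mathbb D}$ and $C_{\varphi_N}$ is bounded. To prove Theorem 2 we compute products and adjoints of these operators.

**Step 18: products.** We claim $T_MT_N=T_{NM}$. Indeed
$$T_MT_Nf=\frac1{(cz+d)(c'\varphi_M(z)+d')}\;f\circ\varphi_N\circ\varphi_M,$$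
where $\varphi_N\circ\varphi_M=\varphi_{NM}$ and $(cz+d)(c'\varphi_M(z)+d')=c'(az+b)+d'(cz+d)=(c'a+d'c)z+(c'b+d'd)$. This is the denominator given by the second row of $NM$.

**Step 19: $T_N$ determines $N$ itself, not only up to a scalar.** From $T_N1=\frac1{c'z+d'}$ we read $c',d'$, and then $T_Nz=\frac{a'z+b'}{(c'z+d')^2}$ gives $a',b'$.

**Step 20: adjoints.** We claim
$$T_M^*=T_{M^\dagger},\qquad M^\dagger=\begin{pmatrix}\overline a&-\overline c\\-\overline b&\overline d\end{pmatrix}.$$
By (1),
$$T_M^*K_w(z)=\frac1{\overline{cw+d}}\cdot\frac1{1-\overline{\varphi(w)}z}=\frac1{\overline{cw+d}-\overline{(aw+b)}z}=\frac1{(\overline d-\overline bz)-\overline w(\overline az-\overline c)} . \tag{17}$$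
We must check that $M^\dagger$ induces a self-map. Its determinant is $\overline{\det M}\ne0$. Since $d\ne0$ and $|\varphi(0)|=|b/d|<1$, $\overline d-\overline bz\neq0$ on $\mathbb D$. So $\sigma=\varphi_{M^\dagger}$, $\sigma(z)=\frac{\overline az-\overline c}{\overline d-\overline bz}$, is holomorphic on $\mathbb D$, and the last denominator in (17) equals $(\overline d-\overline bz)(1-\overline w\sigma(z))$. It also equals $\overline{(cw+d)}\,(1-\overline{\varphi(w)}z)$, which is never zero for $w,z\in\mathbb D$. Hence $\overline w\sigma(z)\ne1$ for all $w,z\in\mathbb D$. If $|\sigma(z)|>1$ for some $z$, the choice $\overline w=1/\sigma(z)$ would contradict this; so $|\sigma|\le1$. Since $\sigma$ is not constant, the open mapping theorem gives $\sigma(\mathbb D)\subset\mathbb D$. Thus $T_{M^\dagger}$ is a bounded operator of our family, and (17) reads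
$$T_M^*K_w=\frac1{\overline d-\overline bz}\cdot\frac1{1-\overline w\sigma(z)}=T_{M^\dagger}K_w .$$
Kernels span a dense subspace, so $T_M^*=T_{M^\dagger}$.

**Step 21: the normality condition.** By Steps 18 and 20, $T_MT_M^*=T_{M^\dagger M}$ and $T_M^*T_M=T_{MM^\dagger}$. By Step 19, $T_M$ is normal if and only if $MM^\dagger=M^\dagger M$. We compute
$$MM^\dagger=\begin{pmatrix}|a|^2-|b|^2&b\overline d-a\overline c\\\overline ac-\overline bd&|d|^2-|c|^2\end{pmatrix},\qquad M^\dagger M=\begin{pmatrix}|a|^2-|c|^2&\overline ab-\overline cd\\\overline dc-\overline ba&|d|^2-|b|^2\end{pmatrix}.$$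
The diagonal entries agree if and only if $|b|=|c|$. The upper right entries agree if and only if $b\,\overline{(a-d)}+\overline c(a-d)=0$. The lower left entries agree if and only if $c\,\overline{(a-d)}+\overline b(a-d)=0$, which is the complex conjugate of the previous condition.

**Step 22: conclusion of Theorem 2.** If $W_{\psi,\varphi}$ is bounded and normal, Theorem 1 gives $\psi=\kappa/(cz+d)$, that is, $W_{\psi,\varphi}=\kappa T_M$ with $\kappa\ne0$. Then $T_M$ is normal, and Step 21 gives (2). Conversely, if (2) holds, then $W_{\psi,\varphi}=\kappa T_M$, which is bounded, and normal by Step 21. $\blacksquare$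

*Examples.* For $\varphi(z)=\frac{1+z}{3-z}$, $M=\begin{pmatrix}1&1\\-1&3\end{pmatrix}$ and $M^\dagger=M$: the operator $T_M$ is self-adjoint. For $\varphi(z)=\frac{3z+1}{z+3}$, $M=\begin{pmatrix}3&1\\1&3\end{pmatrix}$, $M^\dagger=\begin{pmatrix}3&-1\\-1&3\end{pmatrix}$ and $MM^\dagger=M^\dagger M=8I$. So $T_M^*T_M=T_MT_M^*=T_{8I}=\frac18I$, and $\sqrt8\,T_M$ is unitary. For $\varphi(z)=\frac{z+1}2$, $b=1$ and $c=0$, so (2) fails.

## Which symbols admit a normal operator

We prove Theorem 3.

**Step 23: necessity.** Let $W_{\psi,\varphi}$ be normal for some $\psi\not\equiv0$. In Case 1, Step 4 and (5) give $\varphi=\alpha_p\circ(\delta\alpha_p)$ with $0<|\delta|\le1$, type 1. In Case 2 we rotate the fixed point to $1$, which does not change the type. By Step 14, (A) is impossible, so (B) holds and $\tilde\varphi(s)=\lambda s+B$ with $\beta=0$ or $\lambda=1$. If $\beta=0$, then $B$ is imaginary, $\lambda>0$, and $\tilde\varphi$ is an automorphism of $\Pi$. So $\varphi$ is an automorphism of $\mathbb D$ with no fixed point in $\mathbb D$, type 2. If $\lambda=1$, then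 $B\ne0$, since otherwise $\varphi$ would be the identity and have fixed points in $\mathbb D$. So $\infty$ is the only fixed point of $\tilde\varphi(s)=s+B$, and $\varphi$ is parabolic, type 3.

**Step 24: sufficiency for type 1.** Let $U$ be the unitary operator of Step 2, and let $D_\delta f(z)=f(\delta z)$, which is normal by the example after Definition 3. Since $U=U^{-1}$, $UD_\delta U$ is normal, and
$$UD_\delta Uf=k_p\cdot\big(k_p\circ(\delta\alpha_p)\big)\cdot f\circ\alpha_p\circ(\delta\alpha_p).$$
This is a weighted composition operator with composition symbol $\alpha_p\circ(\delta\alpha_p)=\varphi$.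

**Step 25: sufficiency for types 2 and 3.** In both types $\varphi$ has a fixed point on $\partial\mathbb D$: for type 2 by Brouwer, for type 3 by definition. Rotate it to $1$. By Step 8, $\tilde\varphi(s)=\lambda s+B$ with $\lambda>0$ and $\beta\ge0$. In type 2, $\tilde\varphi(\Pi)=\Pi$; since $\tilde\varphi(\Pi)=\{\operatorname{Re}s>\beta\}$, this gives $\beta=0$. In type 3, $\lambda=1$, since otherwise $B/(1-\lambda)$ would be a second fixed point. So $\lambda=1$ or $\beta=0$ in all cases.

Take $\Psi\equiv1$, which by (16) means $\psi(z)=2/[(\lambda+B+1)+(\lambda-B-1)z]$. This is a constant multiple of $1/(cz+d)$, so the operator is bounded. For $u,v\in\Pi$ we have $\widetilde Wk_u(iy)=\frac1{\lambda iy+B+\overline u}$. Substituting $t=\lambda y$ and noting $k_{u+\overline B}(it)=\frac1{it+B+\overline u}$, where $u+\overline B\in\Pi$, we get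
$$\langle\widetilde Wk_u,\widetilde Wk_v\rangle=\frac1\lambda\langle k_{u+\overline B},k_{v+\overline B}\rangle=\frac1{\lambda(v+\overline u+2\beta)}=\frac1{\lambda(v+\overline u)+2\beta}=\langle\widetilde W^*k_u,\widetilde W^*k_v\rangle .$$
The second equality is the reproducing property with (7), the third uses $\lambda=1$ or $\beta=0$, and the last is (1) with $\Psi\equiv1$, which gives $\langle k_{\tilde\varphi(u)},k_{\tilde\varphi(v)}\rangle=k_{\tilde\varphi(u)}(\tilde\varphi(v))$. So $\langle\widetilde W^*\widetilde Wk_u,k_v\rangle=\langle\widetilde W\widetilde W^*k_u,k_v\rangle$ for all $u,v$. As kernels span a dense subspace, $\widetilde W^*\widetilde W=\widetilde W\widetilde W^*$. Undoing the unitary equivalences gives a normal $W_{\psi,\varphi}$ for the original $\varphi$.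

**Step 26: the excluded symbols.** A hyperbolic non-automorphism without fixed point in $\mathbb D$ is not of type 1, since maps of type 1 fix $p\in\mathbb D$. It is not of type 2, since it is not an automorphism, and not of type 3, since it has two fixed points in the sphere. So no weight makes the operator normal, and Theorem 3 is proved. $\blacksquare$
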